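\title{A locally connected, nonseparably connected metric space}

\begin{abstract}
A space is nonseparably connected if it is connected and its nonempty connected separable subspaces are singletons. We show in ZFC that a nonseparably connected metric space with more than one point can be locally connected, which answers a question of Banakh, Vovk and W\'ojcik. More precisely, for all cardinals $\aleph_1\le\kappa\le\mathfrak c$ and $\lambda\ge\kappa$ we construct a dense subset $X$ of $\ell_1(I)$, $|I|=\lambda$, that meets every connected open set in a connected set, while all subspaces of $X$ of density less than $\kappa$ are totally disconnected. We also determine the possible densities of locally connected examples and show that such an example has no nonempty open completely metrizable subspace.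
\end{abstract}

\section{The question and the results}\label{sec:intro}

Call a space \emph{nondegenerate} if it has more than one point. A topological space is \emph{nonseparably connected} if it is connected and has no nondegenerate connected separable subspace. In such a space every path is constant, because the image of $[0,1]$ is connected and separable. A nondegenerate space of this kind is not separable, and its connectedness is invisible in every subspace that is the closure of countably many points. A space is \emph{locally connected} if each point has a base of connected open neighborhoods. The following problem was posed in \cite{BVW}.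

\medskip
\noindent\textbf{Question.} \emph{Is there a nondegenerate nonseparably connected metric space that is locally connected?}
\medskip

Without the word ``metric'' a linear order gives an example.

\begin{example}\label{ex:lex}
Let $L=[0,1]^{\omega}$ carry the lexicographic order and the order topology. The order is dense. Every nonempty $S\subset L$ has a supremum $s$: let $s(n)$ be the supremum of the numbers $x(n)$ over those $x\in S$ that agree with $s$ in the coordinates below $n$, and $s(n)=0$ if there is no such $x$. Hence $L$ is compact and connected, its intervals are connected, so that $L$ is locally connected, and its connected subspaces are order-convex. Let $x<y$ first differ in the coordinate $n$. For $x(n)<t<y(n)$ the open interval with endpoints $(x(0),\dots,x(n-1),t,0,0,\dots)$ and $(x(0),\dots,x(n-1),t,1,1,\dots)$ is nonempty and lies between $x$ and $y$, and these uncountably many intervals are pairwise disjoint. So no order-convex set containing $x$ and $y$ is separable, and $L$ is nonseparably connected. It is not metrizable, since compact metric spaces are separable.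
\end{example}

For metric spaces one would guess that the answer is no. Let $a,b$ be points of a connected, locally connected metric space and let $\varepsilon>0$. The set of points that can be reached from $a$ by a finite chain of connected open sets of diameter less than $\varepsilon$, with consecutive links meeting, is open and closed; so $b$ can be reached. Each link is again connected and locally connected, so inside each link the chain can be refined by a chain with smaller links, and so on. The whole procedure is countable, and it looks like the construction of a path from $a$ to $b$. In a complete space there is indeed an arc from $a$ to $b$, by the Mazurkiewicz--Moore--Menger theorem recalled in Section~\ref{sec:sharp}. In an incomplete space the nested links may shrink to missing points, and what is left may be as disconnected as $\mathbb Q$. Still, there is much freedom in choosing the chains, and any countably many points may be added, so one can hope to find a connected separable set. This hope fails.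

A space is \emph{totally disconnected} if any two distinct points are separated by a clopen set; the connected subspaces of such a space have at most one point. The \emph{density} of a space is the least cardinality of a dense subset. We write $\mathfrak c=|\mathbb R|$, and $\ell_1(I)$ is the real Banach space of functions $x\colon I\to\mathbb R$ with $\|x\|=\sum_{i\in I}|x(i)|<\infty$. All proofs are in ZFC.

\begin{theorem}\label{thm:main}
Let $\aleph_1\le\kappa\le\mathfrak c$ and $\lambda\ge\kappa$ be cardinals, and let $I$ be a set with $|I|=\lambda$. There is a dense subset $X\subset\ell_1(I)$ such that
\begin{enumerate}
\item[(a)] $X\cap O$ is connected for every connected open set $O\subset\ell_1(I)$; in particular, $X$ is connected and locally connected;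
\item[(b)] every subspace of $X$ of density less than $\kappa$ is totally disconnected.
\end{enumerate}
\end{theorem}

Separable subspaces have density at most $\aleph_0<\kappa$, so (b) applies to them, and a dense subset of $\ell_1(I)$ is infinite. Taking for instance $\kappa=\lambda=\aleph_1$ or $\kappa=\lambda=\mathfrak c$, we obtain the answer to the Question.

\begin{corollary}\label{cor:answer}
There is a nondegenerate, locally connected, nonseparably connected metric space.
\end{corollary}

The second theorem describes how large and how complete such spaces can be.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(1)] A cardinal $\lambda$ is the density of a nondegenerate, locally connected, nonseparably connected metric space if and only if $\lambda$ is uncountable.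
\item[(2)] For each cardinal $\kappa$ with $\aleph_1\le\kappa\le\mathfrak c$ there is a nondegenerate connected, locally connected metric space in which every nondegenerate connected subspace has density exactly $\kappa$.
\item[(3)] No nondegenerate, locally connected, nonseparably connected metric space has a nonempty open completely metrizable subspace. In particular, such a space is never completely metrizable.
\end{enumerate}
\end{theorem}

We do not settle whether a nondegenerate connected, locally connected metric space can have all of its connected subspaces of density at most $\mathfrak c$ degenerate.

Section~\ref{sec:model} shows the mechanism on a single real coordinate. Section~\ref{sec:space} defines $X$ and proves (b), Sections~\ref{sec:cells} and~\ref{sec:connected} prove density and (a), and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.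

\subsection*{Notation and facts about $\ell_1$}
For $x\in\ell_1(I)$ let $\operatorname{supp}x=\{i:x(i)\ne0\}$, and for $G\subset I$ let $x_G$ be the vector equal to $x$ on $G$ and to $0$ off $G$. The unit vectors are denoted by $e_i$, the set of finitely supported vectors by $c_{00}$, the segment from $a$ to $b$ by $[a,b]$, and the open ball by $B(x,r)$. Besides completeness we use three properties of $\ell_1(I)$.
\begin{enumerate}
\item[(L1)] $|x(i)|\le\|x\|$, so each coordinate $x\mapsto x(i)$ is continuous.
\item[(L2)] $\operatorname{supp}x$ is countable, being the union of the finite sets $\{i:|x(i)|>1/n\}$.
\item[(L3)] $\|x_G\|\le\|x\|$, and for every $\eta>0$ there is a finite $G_0$ with $\|x-x_G\|<\eta$ for all $G\supset G_0$. In particular, $c_{00}$ is dense.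
\end{enumerate}
The first two combine into the observation that drives every nonseparability argument below.

\begin{lemma}\label{lem:support}
Let $\kappa$ be an uncountable cardinal and let $A\subset\ell_1(I)$ have density less than $\kappa$. There is a set $D\subset I$ with $|D|<\kappa$ such that every $x\in A$ vanishes off $D$.
\end{lemma}

\begin{proof}
Let $A_0\subset A$ be dense in $A$ with $|A_0|<\kappa$, and put $D=\bigcup_{a\in A_0}\operatorname{supp}a$. By (L2), $|D|\le\max(|A_0|,\aleph_0)<\kappa$. For $i\notin D$ the coordinate $x\mapsto x(i)$ is continuous and vanishes on $A_0$, hence on $A$.
\end{proof}

\section{A model with one guarded coordinate}\label{sec:model}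

From now on $\kappa$ is a cardinal with $\aleph_1\le\kappa\le\mathfrak c$, and its elements are called \emph{colors}. We fix a coloring
\[
\rho\colon\mathbb R\to\kappa\qquad\text{such that $\rho^{-1}(\beta)$ is dense in $\mathbb R$ for every $\beta\in\kappa$.}
\]
To obtain $\rho$, note that the cosets of $\mathbb Q$ are countable and cover $\mathbb R$, so $|\mathbb R/\mathbb Q|=\mathfrak c\ge\kappa$. Compose the quotient map $\mathbb R\to\mathbb R/\mathbb Q$ with a surjection $\mathbb R/\mathbb Q\to\kappa$; each fiber then contains a coset of $\mathbb Q$. This is the only use of the hypothesis $\kappa\le\mathfrak c$, and it cannot be avoided here, since $\rho$ is onto.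

A real coordinate that is not constant on a connected set takes all values in an interval, and every interval contains all $\kappa$ colors. The idea is to let a point have the value $t$ only if it is nonzero in an auxiliary direction determined by the color of $t$. In the metric this costs almost nothing, because the auxiliary coordinate may be arbitrarily small. In density it is expensive, because crossing an interval requires $\kappa$ different directions. Let $C=\{u\in\ell_1(\kappa):u\ge0\}$ and
\[
Y=\{(t,u)\in\mathbb R\times C:\ u(\rho(t))>0\},\qquad Y_t=\{u\in C:u(\rho(t))>0\}.
\]

\begin{proposition}\label{prop:model}
The space $Y$ is connected, and every connected separable subspace of $Y$ lies in a single fiber $\{t\}\times Y_t$.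
\end{proposition}

\begin{proof}
Let $A\subset Y$ be connected and separable. Its image in $C$ is separable, so by Lemma~\ref{lem:support}, applied with $\aleph_1$, there is a countable $D\subset\kappa$ such that $u$ vanishes off $D$ for all $(t,u)\in A$. Then $\rho(t)\in D$ for all $(t,u)\in A$. Pick $\beta\in\kappa\setminus D$. The image of $A$ in $\mathbb R$ is connected and misses the dense set $\rho^{-1}(\beta)$, so it has at most one point.

Now let $Y=Y^1\sqcup Y^2$ with $Y^1,Y^2$ closed in $Y$. Each fiber is nonempty and convex, so it lies in exactly one of $Y^1,Y^2$. This gives a partition $\mathbb R=T^1\sqcup T^2$. Let $t_k\in T^1$ and $t_k\to t$. Fix $u\in Y_t$ and put $u_k=u+\frac1k e_{\rho(t_k)}$. Then $u_k\in Y_{t_k}$, so $(t_k,u_k)\in Y^1$, and $(t_k,u_k)\to(t,u)\in Y$. Hence $(t,u)\in Y^1$ and $t\in T^1$. So $T^1$ is closed, and the same argument with the indices exchanged shows that $T^2$ is closed. Since $\mathbb R$ is connected, one of $T^1,T^2$ is empty, and so is one of $Y^1,Y^2$.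
\end{proof}

Thus $Y$ is connected across the coordinate $t$, although no connected separable set moves in that direction. The defect of $Y$ is that its fibers are convex and full of arcs. The remedy is to guard the auxiliary coordinates in the same way, by further coordinates, and these in turn, without end.

\section{The space $X$ and its small subspaces}\label{sec:space}

Let $|I|=\lambda\ge\kappa$ and $E=\ell_1(I)$, with metric $d$. Every coordinate $i\in I$ is now guarded, and for each color $\beta$ it needs its own auxiliary directions, which are again elements of $I$. We fix a map
\[
\varphi\colon I\to I\times\kappa\qquad\text{all of whose fibers are infinite.}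
\]
It exists because $|I\times\kappa\times\omega|=\lambda=|I|$: compose a bijection $I\to I\times\kappa\times\omega$ with the projection to $I\times\kappa$. If $\varphi(j)=(i,\beta)$, we say that $j$ \emph{certifies} the pair $(i,\beta)$. Each $j$ certifies exactly one pair, and each pair is certified by infinitely many $j$. Define
\[
X=\bigl\{x\in E:\ \text{for each $i\in\operatorname{supp}x$ some $j\in\operatorname{supp}x$ certifies $(i,\rho(x(i)))$}\bigr\}.
\]

Only nonzero values need certificates. This exemption is forced: different $i$ have different certificates, so a vector with a nonzero certificate for every $i\in I$ would have uncountable support, contrary to (L2). The hypothesis $\lambda\ge\kappa$ is what allows $\varphi$ to be onto. If some pair $(i,\beta)$ had no certificate, then $X$ would miss the hyperplane $\{x:x(i)=t\}$ for all $t$ in the dense set $\rho^{-1}(\beta)\setminus\{0\}$, and such a hyperplane would separate any two points of $X$ that differ at $i$.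

\begin{example}\label{ex:points}
The vector $0$ lies in $X$. The vector $e_i$ lies in $X$ only if $i$ itself certifies $(i,\rho(1))$; this fails, for instance, when $i$ is a certificate of a pair $(i',\beta)$ with $i'\ne i$. So finitely supported vectors need not belong to $X$. To see a nonzero point of $X$, take any $i_0\in I$ and choose recursively $i_{n+1}\notin\{i_0,\dots,i_n\}$ certifying $(i_n,\rho(2^{-n}))$. Then $\sum_{n\ge0}2^{-n}e_{i_n}\in X$.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $A\subset X$ have density less than $\kappa$, and let $D$ be as in Lemma~\ref{lem:support}; here $\kappa\ge\aleph_1$ is used. Let $a\ne b$ be points of $A$, and name them so that $a(i)<b(i)$ for some $i\in I$. The set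
\[
S=\{\beta\in\kappa:\ \text{some $j\in D$ certifies $(i,\beta)$}\}
\]
has at most $|D|<\kappa$ elements, since each $j$ certifies one pair. Pick $\beta\in\kappa\setminus S$, and then $t\ne0$ with $a(i)<t<b(i)$ and $\rho(t)=\beta$. No $x\in A$ has $x(i)=t$: otherwise some $j\in\operatorname{supp}x\subset D$ would certify $(i,\beta)$, and $\beta\in S$. Therefore
\[
\{x\in A:x(i)<t\}=\{x\in A:x(i)\le t\}
\]
is clopen in $A$, and it contains $a$ but not $b$.
\end{proof}

This proof is the only place where the density of the fibers of $\rho$ and the uncountability of $\kappa$ are needed. The rest of the proof of Theorem~\ref{thm:main} treats $\rho$ as an arbitrary function and uses only that the fibers of $\varphi$ are infinite.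

\section{Cells and refinements}\label{sec:cells}

In the model, connectedness came from the connectedness of the fibers. In $X$ this argument becomes circular: after finitely many coordinates are fixed, the remaining ones are still guarded, and the fiber is no easier to understand than $X$. What survives is the contrapositive form: \emph{a partition that splits the space splits one of the fibers}. We shall iterate this statement, fixing more and more coordinates and shrinking the fibers, until they converge to a point at which the partition cannot be clopen.

For the contradiction this point has to lie in $X$, and $X$ is not closed in $E$. So certificates must be supplied along the way. Since $\rho$ takes every color in every interval, a certificate for the coordinate $i$ remains valid only if the value at $i$ is never changed again, and the certificate itself must not drift to $0$. Both demands are met by freezing coordinates: at each step we certify the values frozen so far and then freeze the certificates too. The next definition records this.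

\begin{definition}\label{def:cell}
A \emph{cell} is a triple $c=(H,p,\varepsilon)$ with $H\subset I$ finite, $p\in c_{00}$ and $\varepsilon>0$. Its \emph{body} is the convex set
\[
N(c)=N(H,p,\varepsilon)=\{z\in E:\ z=p\text{ on }H,\ \|z-p\|<\varepsilon\}.
\]
A cell $c'=(H',p',\varepsilon')$ \emph{refines} $c=(H,p,\varepsilon)$ if
\begin{enumerate}
\item[(R1)] $H\cup\operatorname{supp}p'\subset H'$ and $p'=p$ on $H$;
\item[(R2)] $\|p'-p\|+2\varepsilon'\le\varepsilon$;
\item[(R3)] for each $i\in H$ with $p(i)\ne0$ some $j\in\operatorname{supp}p'$ certifies $(i,\rho(p(i)))$.
\end{enumerate}
\end{definition}

The body $N(\emptyset,p,\varepsilon)$ is the ball $B(p,\varepsilon)$. If $c'$ refines $c$, then $\varepsilon'\le\varepsilon/2$ and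
\begin{equation}\label{eq:nested}
N(c')\subset\{z\in E:\ z=p'\text{ on }H',\ \|z-p'\|\le\varepsilon'\}\subset N(c).
\end{equation}
Indeed, a point $z$ of the middle set satisfies $z=p'=p$ on $H$ by (R1), and $\|z-p\|\le\varepsilon'+\|p'-p\|\le\varepsilon-\varepsilon'<\varepsilon$ by (R2). The middle set is closed in $E$ by (L1).

The first lemma is the substitute for completeness of $X$.

\begin{lemma}\label{lem:limit}
Let $c_n=(H_n,p_n,\varepsilon_n)$, $n\ge1$, be cells such that $c_{n+1}$ refines $c_n$ for all $n$. Then $\varepsilon_n\to0$, and there is a point $v\in X$ that lies in $N(c_n)$ for all $n$.
\end{lemma}

\begin{proof}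
We have $\varepsilon_n\le2^{1-n}\varepsilon_1$. For $m\ge n$, \eqref{eq:nested} gives $p_m\in N(c_m)\subset N(c_n)$, so $\|p_m-p_n\|<\varepsilon_n$. The sequence $(p_m)$ is therefore Cauchy and has a limit $v\in E$. For $m\ge n+1$ the point $p_m$ lies in $N(c_{n+1})$, hence in the closed middle set of \eqref{eq:nested} for the pair $c_{n+1},c_n$. So $v$ lies in this set, and $v\in N(c_n)$. In particular $v=p_n$ on $H_n$ for all $n$.

Let $v(i)\ne0$. Since $p_m(i)\to v(i)$, there is $m\ge2$ with $p_m(i)\ne0$. By (R1), $i\in\operatorname{supp}p_m\subset H_m$, so $v(i)=p_m(i)$. By (R3) some $j\in\operatorname{supp}p_{m+1}$ certifies $(i,\rho(p_m(i)))=(i,\rho(v(i)))$. By (R1) again, $j\in H_{m+1}$, so $v(j)=p_{m+1}(j)\ne0$. Thus $v\in X$.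
\end{proof}

Next we produce refinements. To imitate the model we need a whole segment of them, playing the part of the line $\mathbb R$, with endpoints near two prescribed points. One set of certificates serves the entire segment, because (R3) concerns only the coordinates in $H$, which are constant on $N(c)$.

\begin{lemma}\label{lem:segment}
Let $c=(H,p,\varepsilon)$ be a cell and let $U,V\subset E$ be open sets that both meet $N(c)$. There are $a\in U$, $b\in V$, a finite set $H'\subset I$ and $\varepsilon'>0$ such that $a,b\in c_{00}$ and $(H',z,\varepsilon')$ refines $c$ for every $z\in[a,b]$.
\end{lemma}

\begin{proof}
Let $x\in U\cap N(c)$ and $y\in V\cap N(c)$. We may take $x,y\in c_{00}$. Indeed, if $G\supset H\cup\operatorname{supp}p$ is finite, then $x_G=p$ on $H$ and $x_G-p=(x-p)_G$, so $\|x_G-p\|\le\|x-p\|<\varepsilon$ and $x_G\in N(c)$. By (L3), $x_G\in U$ for a large enough $G$. Replace $x$ by this $x_G$, and treat $y$ and $V$ in the same way.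

Let $F=H\cup\operatorname{supp}x\cup\operatorname{supp}y$ and $H_*=\{i\in H:p(i)\ne0\}$. For each $i\in H_*$ pick $j_i\in I\setminus F$ certifying $(i,\rho(p(i)))$; this is possible because $F$ is finite and the fibers of $\varphi$ are infinite. The $j_i$ are distinct, as they certify different pairs. Put $w=\sum_{i\in H_*}e_{j_i}$ (so $w=0$ if $H_*=\emptyset$), and $a=x+sw$, $b=y+sw$, where $s>0$ is so small that
\[
a\in U,\qquad b\in V,\qquad r:=\max(\|a-p\|,\|b-p\|)<\varepsilon .
\]
Let $H'=F\cup\{j_i:i\in H_*\}$ and $\varepsilon'=(\varepsilon-r)/2$.

Let $z\in[a,b]$, so $z=(1-\tau)x+\tau y+sw$ with $0\le\tau\le1$. Then $\operatorname{supp}z\subset H'$, and $z=p$ on $H$ because $x=y=p$ and $w=0$ there; this is (R1). By convexity of the norm, $\|z-p\|\le r=\varepsilon-2\varepsilon'$, which is (R2). Finally $x(j_i)=y(j_i)=0$, so $z(j_i)=s\ne0$, which gives (R3).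
\end{proof}

\begin{corollary}\label{cor:dense}
The body of every cell contains a point of $X$. In particular, $X$ is dense in $E$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:segment} with $U=V=E$, every cell has a refinement. Starting from a given cell $c_1$, choose successive refinements $c_2,c_3,\dots$; Lemma~\ref{lem:limit} gives a point of $X\cap N(c_1)$. Every nonempty open set contains a ball $B(p,\varepsilon)=N(\emptyset,p,\varepsilon)$ with $p\in c_{00}$.
\end{proof}

\section{Connectedness}\label{sec:connected}

The segments of Lemma~\ref{lem:segment} consist of finitely supported vectors, which need not lie in $X$. A partition of a piece of $X$ says nothing about them directly. We therefore extend the two parts of a partition to disjoint open subsets $U,V$ of $E$ and work with these. The next lemma is the contrapositive form of the model argument.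

\begin{lemma}\label{lem:cross}
Let $U,V\subset E$ be disjoint open sets and let $c$ be a cell such that $X\cap N(c)\subset U\cup V$ and $N(c)$ meets both $U$ and $V$. Then some refinement $c'$ of $c$ has the same two properties.
\end{lemma}

\begin{proof}
Take $a,b,H',\varepsilon'$ as in Lemma~\ref{lem:segment}, and for $z\in[a,b]$ write $c_z=(H',z,\varepsilon')$. The bodies are translates of one set:
\[
N(c_z)=z+W,\qquad W=\{w\in E:\ w=0\text{ on }H',\ \|w\|<\varepsilon'\}.
\]
Let $M_U$ and $M_V$ be the sets of those $z\in[a,b]$ for which $N(c_z)$ meets $U$, respectively $V$.

The sets $M_U$ and $M_V$ are open in $[a,b]$: if $z+w\in U$ with $w\in W$, then $z'+w\in U\cap N(c_{z'})$ for all $z'\in[a,b]$ close to $z$, and likewise for $V$. They are nonempty, since $a\in U\cap N(c_a)$ and $b\in V\cap N(c_b)$. They cover $[a,b]$: by Corollary~\ref{cor:dense} the body $N(c_z)$ contains a point of $X$, and by \eqref{eq:nested} this point lies in $X\cap N(c)\subset U\cup V$. As $[a,b]$ is connected, there is $z\in M_U\cap M_V$. The cell $c'=c_z$ refines $c$, its body meets $U$ and $V$, and $X\cap N(c')\subset X\cap N(c)\subset U\cup V$.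
\end{proof}

\begin{proposition}\label{prop:cell}
For every cell $c$ the set $X\cap N(c)$ is connected.
\end{proposition}

\begin{proof}
Suppose that $X\cap N(c)=X_1\sqcup X_2$ with $X_1,X_2$ nonempty and closed in $X\cap N(c)$. The sets
\[
U=\{z\in E:d(z,X_1)<d(z,X_2)\},\qquad V=\{z\in E:d(z,X_2)<d(z,X_1)\}
\]
are disjoint and open. A point $z\in X_1$ has $d(z,X_1)=0$, and $d(z,X_2)>0$ because $z$ is a point of $X\cap N(c)$ outside the relatively closed set $X_2$. So $X_1\subset U$, and exchanging the indices gives $X_2\subset V$. Thus $c_1=c$ satisfies the hypotheses of Lemma~\ref{lem:cross}.

Applying that lemma repeatedly, we obtain cells $c_n=(H_n,p_n,\varepsilon_n)$, each refining the previous one, whose bodies meet both $U$ and $V$. Let $v\in X$ be the point given by Lemma~\ref{lem:limit}. It lies in $N(c_n)$, a set of diameter at most $2\varepsilon_n$, so both $U$ and $V$ contain points within $2\varepsilon_n$ of $v$. Since $\varepsilon_n\to0$, we get $v\in\overline U\cap\overline V$. On the other hand $v\in X\cap N(c_1)\subset U\cup V$. If $v\in U$, then $U$ is a neighborhood of $v$ disjoint from $V$, contradicting $v\in\overline V$; if $v\in V$, then $V$ is a neighborhood of $v$ disjoint from $U$, contradicting $v\in\overline U$.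
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $O\subset E$ be open and connected, and let $X\cap O=X_1\sqcup X_2$ with $X_1,X_2$ clopen in $X\cap O$. Let $\mathcal B$ be the family of balls $B(p,\varepsilon)\subset O$ with $p\in c_{00}$. It covers $O$: if $B(z,2\varepsilon)\subset O$ and $p\in c_{00}$ satisfies $\|p-z\|<\varepsilon$, then $z\in B(p,\varepsilon)\subset B(z,2\varepsilon)$. Each $B\in\mathcal B$ is the body of a cell, so $X\cap B$ is nonempty by Corollary~\ref{cor:dense} and connected by Proposition~\ref{prop:cell}. Hence $X\cap B$ lies in exactly one of $X_1,X_2$. For $k=1,2$ let $O_k$ be the union of the balls $B\in\mathcal B$ with $X\cap B\subset X_k$. The sets $O_1,O_2$ are open and cover $O$. They are disjoint: if two balls of different kinds met, their intersection would be a nonempty open set, and a point of $X$ in it would lie in $X_1\cap X_2$. As $O$ is connected, some $O_k$ is empty. Then every ball of $\mathcal B$ is of the other kind, and $X_k=\emptyset$. So $X\cap O$ is connected.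

With $O=E$ this shows that $X$ is connected. With $O=B(x,r)$ for $x\in X$ and $r>0$ it shows that the open balls of $X$ are connected, so $X$ is locally connected.
\end{proof}

Together with Corollary~\ref{cor:dense} and the proof of (b) in Section~\ref{sec:space}, this proves Theorem~\ref{thm:main}.

\begin{remark}\label{rem:noarc}
Lemma~\ref{lem:limit} is enough completeness to prove connectedness but not enough to build an arc. It produces one point at a time, with each nonzero coordinate frozen at a single value that needs a single certificate. Along an arc some coordinate runs through an interval, and certificates for all $\kappa$ colors would be needed within a separable set.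
\end{remark}

\begin{remark}\label{rem:lp}
The proof used only completeness of $E$ and (L1)--(L3). These hold for $\ell_p(I)$ with $1\le p<\infty$ and for $c_0(I)$, so the same definition of $X$ works in those spaces.
\end{remark}

\section{Density and completeness}\label{sec:sharp}

We recall the facts needed for Theorem~\ref{thm:sharp}.
\begin{enumerate}
\item[(F1)] \emph{If a metric space $M$ has infinite density $\mu$, then every subspace has density at most $\mu$, and every dense subspace has density exactly $\mu$.} The balls of rational radius centered in a dense set of size $\mu$ form a base of size at most $\mu$; choosing a point of the subspace in each of these balls that meets it gives a dense subset of the subspace. A dense subset of a dense subspace is dense in $M$.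
\item[(F2)] \emph{For infinite $I$ the density of $\ell_1(I)$ is $|I|$.} The finitely supported vectors with rational values form a dense set of size $|I|$, and the balls $B(e_i,1)$ are pairwise disjoint since $\|e_i-e_j\|=2$ for $i\ne j$.
\item[(F3)] \emph{In a locally connected space, components of open sets are open, and open subspaces are locally connected.}
\item[(F4)] \emph{An open subspace $K$ of a complete metric space $(G,\sigma)$ is completely metrizable.} For $K\ne G$ use the metric $\sigma(x,y)+|f(x)-f(y)|$ with $f(x)=1/\sigma(x,G\setminus K)$.
\item[(F5)] \emph{Mazurkiewicz--Moore--Menger theorem} \cite[Problem 6.3.11]{Eng}: a connected, locally connected, completely metrizable space is arcwise connected, that is, any two distinct points are joined by a subspace homeomorphic to $[0,1]$.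
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(1) Let $\lambda$ be uncountable. Theorem~\ref{thm:main} with $\kappa=\aleph_1$ gives a nondegenerate, locally connected, nonseparably connected space $X$ that is dense in $\ell_1(I)$, $|I|=\lambda$. By (F1) and (F2) its density is $\lambda$. Conversely, a nondegenerate connected space of countable density is a nondegenerate connected separable subspace of itself, so it is not nonseparably connected.

(2) Let $X$ be given by Theorem~\ref{thm:main} with $\lambda=\kappa$. A nondegenerate connected subspace is not totally disconnected, so by (b) its density is at least $\kappa$. By (F1) and (F2) every subspace of $X$ has density at most $\kappa$.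

(3) Let $Z$ be a nondegenerate, locally connected, nonseparably connected metric space, and suppose that $G\subset Z$ is nonempty, open and completely metrizable. Let $K$ be a component of $G$. By (F3), $K$ is open in $Z$ and locally connected, and by (F4) it is completely metrizable. An isolated point of $Z$ would be a proper clopen subset of the nondegenerate connected space $Z$, so there is none, and the nonempty open set $K$ has more than one point. By (F5), $K$ contains an arc. An arc is a nondegenerate connected separable subspace of $Z$, a contradiction. The last sentence of (3) is the case $G=Z$.
\end{proof}

\begin{thebibliography}{9}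

\bibitem{BVW}
T.~Banakh, M.~Vovk, M.~R.~W\'ojcik,
\emph{Connected economically metrizable spaces},
arXiv:0901.0236 (2009).

\bibitem{Eng}
Engelking,
\emph{General Topology}.

\end{thebibliography}
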